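# Dimension functions of mod $p$ homology spheres over the orbit category of $p$-subgroups

Throughout, $G$ is a finite group, $p$ a prime, $k=\mathbb F_p$, $S$ a Sylow $p$-subgroup of $G$, and $W_G(Q)=N_G(Q)/Q$. A *line* is a one-dimensional $k$-vector space. Since $|k^\times|=p-1$, **a $p$-group acts trivially on every line**; we use this constantly. For complexes, $X[n]$ is $X$ shifted up, so $k[n]$ is $k$ in degree $n$. The *fiber* of a map in a derived category is its cone shifted by $[-1]$.

## 1. First guess: every monotone Borel–Smith function is a dimension function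

Suppose $G$ acts on a finite complex $X$ so that for each $p$-subgroup $H$ the fixed set $X^H$ looks, mod $p$, like a sphere. The dimensions of these spheres form a function on $p$-subgroups that satisfies arithmetic conditions. Conversely, which functions occur? We study the algebraic version, in which $X$ is replaced by a chain complex over the orbit category.

**Definition (orbit category, modules).** Let $\mathcal H_p$ be the family of all $p$-subgroups of $G$ (including $1$). The category $\Gamma_G=\mathrm{Or}_p(G)$ has objects $P\in\mathcal H_p$, and $\mathrm{Hom}(P,Q)$ is the set of $G$-maps $G/P\to G/Q$. A $k\Gamma_G$-module is a contravariant functor from $\Gamma_G$ to $k$-modules.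

If $X$ is a finite $G$-set with isotropy in $\mathcal H_p$, then $k[X^?]\colon H\mapsto k[X^H]$ is a $k\Gamma_G$-module. By the Yoneda lemma $\mathrm{Hom}(k[(G/K)^?],M)=M(K)$, so the modules $k[X^?]$ are projective; we call them (finitely generated) *free*, and the f.g. projectives are their direct summands. An element $g\in G$ gives maps $M(H)\to M(gHg^{-1})$ (on $X^H$: $x\mapsto gx$), so $W_G(H)$ acts on $M(H)$.

*Example.* For $G=C_p$ a module is a $kG$-module $M(1)$, a vector space $M(G)$ and a linear map $M(G)\to M(1)^{G}$. The two representables are $k[(G/G)^?]=(k\xrightarrow{=}k)$ and $k[(G/1)^?]=(0\to kG)$.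

**Definition (perfect complexes, spheres).** A chain complex $C_*$ of $k\Gamma_G$-modules is *perfect* if it is finite dimensional and each $C_i$ is f.g. projective. For $\underline n\colon\mathcal H_p\to\mathbb Z_{\ge-1}$ it is a *$k$-homology $\underline n$-sphere* if $H_*(C_*(H))\cong H_*(S^{\underline n(H)};k)$ for all $H$, with $S^{-1}=\emptyset$, so that dimension $-1$ means zero homology. Its *dimension function* is $(\mathrm{Dim}\,C_*)(H)=\underline n(H)+1$.

A bounded complex of f.g. projectives without homology in negative degrees splits off its negative part, so we need not worry about negative degrees.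

**Definition (Borel–Smith function).** A function $f\colon\mathcal H_p\to\mathbb Z$, constant on $G$-conjugacy classes, is *Borel–Smith* if for all $p$-subgroups $H\trianglelefteq K$:

* (i) if $K/H\cong\mathbb Z/p$ with $p$ odd, then $f(H)-f(K)$ is even;
* (ii) if $K/H\cong\mathbb Z/p\times\mathbb Z/p$ and $H_0/H,\dots,H_p/H$ are its subgroups of order $p$, then $f(H)-f(K)=\sum_{i=0}^p\bigl(f(H_i)-f(K)\bigr)$;
* (iii) if $K/H\cong\mathbb Z/4$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is even;
* (iv) if $K/H$ is quaternion of order $8$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is divisible by $4$.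

It is *monotone* if $f(K)\le f(H)$ whenever $H\le K$; we also assume that $f$ takes nonnegative values.

*Example.* If $V$ is a real representation of a $p$-group, $H\mapsto\dim V^H$ is monotone Borel–Smith. For (i), nontrivial irreducible real representations of $\mathbb Z/p$, $p$ odd, are planes. For (ii), decompose $V^H\otimes\mathbb C$ into characters of $K/H$; each nontrivial character has exactly one $H_i/H$ as its kernel, so it contributes $1$ to the left side and $1$ to exactly one term on the right. For (iii) and (iv), an irreducible real representation of $\mathbb Z/4$ or $Q_8$ on which the subgroup of order $2$ acts nontrivially has dimension $2$ or $4$ respectively.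

It is known that if $C_*$ is a perfect $k\Gamma_G$-complex that is a $k$-homology $\underline n$-sphere, then $\mathrm{Dim}\,C_*$ satisfies the Borel–Smith conditions. The question of Grodal and Smith, taken from Sune Precht Reeh, Ergün Yalçın, "Representation rings for fusion systems and dimension functions", arXiv:1603.08237 (2016), is the converse:

> Let $f$ be a monotone Borel–Smith function defined on the $p$-subgroups of $G$. Is there a perfect $\mathbb F_p\Gamma_G$-complex $C_*$ that is an $\mathbb F_p$-homology $\underline n$-sphere with $\mathrm{Dim}\,C_*=f$?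

If there is, call $f$ *realizable*. The natural guess is **yes**. Let us test it.

**Test 1: $G=C_p$, $p$ odd.** Here $f(1)=f(G)+2m$. Let $V$ be $\mathbb R^{f(G)}$ plus $m$ planes on which $G$ rotates. The cellular chains $H\mapsto C_*(S(V)^H;k)$ of the unit sphere form a complex of free modules (one $k[(G/K)^?]$ for each cell of type $G/K$), and $S(V)^H=S(V^H)$ has dimension $f(H)-1$. So $f$ is realizable.

**Test 2: $G$ a $p$-group.** Lemma 6.1 below shows that every monotone Borel–Smith function of a $p$-group is $H\mapsto\dim V^H$ for a real representation $V$. So $C_*(S(V)^?;k)$ realizes it.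

**Test 3: $p=3$, $G=S_3$, $A_4$ or $S_4$, with $f(1)=2$, $f(C_3)=0$.** Each of these groups maps to $S_3$ with kernel of order prime to $3$ (trivial for $S_3$; the Klein four-group for $A_4$, with image $C_3$, and for $S_4$). Let $G$ act through $S_3$ on the boundary of a triangle. Stabilizers of vertices and edges have order prime to $3$, so the cellular chain modules $C_0,C_1$ over $\mathbb F_3$ are projective $kG$-modules. Put $C(1)=C_*$ and $C(P)=0$ for $P\ne1$. This complex is perfect over $k\Gamma_G$ (since $k[(G/1)^?]$ is $kG$ at $1$ and $0$ elsewhere), $C(1)$ has the homology of a circle, and $C(P)=0$ for $P\cong C_3$. So $f$ is realizable.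

In $S_3$ and $S_4$, an element of order $2$ that inverts $C_3$ reverses the orientation of the circle. The group must therefore possess a sign character. In $A_5$ the element $(1\,2)(4\,5)$ inverts $(1\,2\,3)$, but $A_5$ has no sign character.

## 2. The guess fails for $A_5$ at $p=3$, and for $A_{p+2}$ at every odd $p$

**Theorem A.** Let $p$ be odd, $G=A_{p+2}$, $m\ge1$, and $f_m(1)=2m$, $f_m(P)=0$ for $1\ne P\in\mathcal H_p$. Then $f_m$ is a monotone Borel–Smith function, and it is not realizable if $(p-1)\nmid m$. In particular $f_1$ is not realizable.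

So the answer to the question is **no**, for every odd $p$; for $p=3$ the counterexample is $G=A_5$, $f(1)=2$, $f(C_3)=0$.

**Recollection: Tate cohomology.** For a finite group $H$ let $\hat{\mathcal P}$ be a complete resolution of $k$: an acyclic complex of f.g. projective $kH$-modules whose quotient $\mathcal P=\hat{\mathcal P}_{\ge0}$ is a projective resolution of $k$. For a bounded complex $X$ of f.g. $kH$-modules put $\hat H^j(H;X)=H_{-j}\mathrm{Hom}_{kH}(\hat{\mathcal P},X)$. Triangles in $X$ give long exact sequences. If $X$ is a bounded complex of f.g. projectives then $\hat H^*(H;X)=0$, because projective $kH$-modules are injective and $\hat{\mathcal P}$ is acyclic. Finally $\hat H^0(H;k)=k/|H|k$, and $\hat H^j(H;k)=H^j(H;k)$ for $j>0$.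

*Proof of Theorem A.*

**Step 1 ($f_m$ is monotone Borel–Smith).** Since $p<p+2<2p$, a Sylow subgroup is $P=\langle(1\,2\cdots p)\rangle\cong\mathbb Z/p$. The only condition with content is (i) for $1<P$, and $2m$ is even. Monotonicity is clear.

**Step 2 (the normalizer acts on $P$ through all of $\mathrm{Aut}(P)$).** The group $N_{S_p}(P)\cong\mathrm{AGL}_1(p)$ maps onto $\mathrm{Aut}(P)=\mathbb F_p^\times$. An odd element becomes even when multiplied by $(p{+}1\;\,p{+}2)$, which does not change its action on $P$. So $N=N_G(P)$ maps onto $\mathbb F_p^\times$. Also, $G$ is perfect.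

**Step 3 (pass from $C(1)$ to a complex of projective $kG$-modules).** Let $C$ realize $f_m$. For a projective $k\Gamma_G$-module $M$, the $N$-map $M(P)\to M(1)$ induces $kG\otimes_{kN}M(P)\to M(1)$. I claim it is injective with projective cokernel, and that $M(P)$ is projective over $kW_G(P)$. It suffices to check $M=k[(G/K)^?]$: for $K=P$, $M(P)=k[N/P]$ and the map is the bijection $k[G\times_NN/P]=k[G/P]$; for $K=1$, $M(P)=0$ and $M(1)=kG$. Now $C(P)$ is acyclic, hence so is $kG\otimes_{kN}C(P)$, and $C(1)$ is quasi-isomorphic to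
$$\hat C=C(1)/\bigl(kG\otimes_{kN}C(P)\bigr),$$
a bounded complex of f.g. projective $kG$-modules.

**Step 4 (contradiction in Tate cohomology).** The homology of $\hat C$ consists of lines in degrees $0$ and $2m-1\ge1$, on which the perfect group $G$ acts trivially. So there is a triangle $k[2m-1]\to\hat C\to k\to k[2m]$. As $\hat H^*(G;\hat C)=0$, we get $\hat H^0(G;k)\cong\hat H^{2m}(G;k)$. The left side is $k\ne0$, because $p$ divides $|G|$. On the right, $H^{2m}(G;k)$ embeds in $H^{2m}(P;k)^N$. The space $H^{2m}(P;k)$ is spanned by $y^m$, with $y=\beta(x)$ and $0\ne x\in\mathrm{Hom}(P,\mathbb F_p)$. By Step 2, $N$ acts on $y^m$ by the $m$-th power of a surjective character $N\to\mathbb F_p^\times$. If $(p-1)\nmid m$ this power is nontrivial, so the invariants are $0$. Contradiction. $\blacksquare$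

## 3. The scalar that blocks the direct construction, and the classification

Can we say exactly which $f$ are realizable? The sensible approach is to build $C$ from the top down: first $C(S)$, then the values on smaller and smaller subgroups.

Look at the one-step case: $p$ odd, $|S|=p$, $f(S)=0$, $f(1)=2m>0$, $N=N_G(S)$. At $S$ we take $C(S)=0$. At $1$ we need a bounded complex of f.g. projective $kG$-modules with homology a line $\chi_0$ in degree $0$ and a line $\lambda$ in degree $2m-1$. It is determined by a map $\kappa\colon\chi_0\to\lambda[2m]$ in the derived category, which must be an isomorphism modulo perfect complexes. Restricted to $S$, $\kappa$ is a nonzero $N$-invariant element of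
$$\mathrm{Hom}(\chi_0,\lambda)\otimes H^{2m}(S;k)=\mathrm{Hom}(\chi_0,\lambda)\otimes\mathrm{Hom}(S,\mathbb F_p)^{\otimes m}.$$
So $N$ must act on $\mathrm{Hom}(S,\mathbb F_p)^{\otimes m}$ through $\chi_0\otimes\lambda^{-1}$, which is the restriction of a character *of $G$*. Over $S$ or $N$ alone there is no problem. This is the exact point where the construction stops: a unit in $k^\times$, picked up by moving around $N$, which only characters of $G$ can compensate. For $p=2$ there are no units except $1$.

The idea is to separate two tasks. First build a *reduced* sphere $D$: one line $\lambda_D(P)$, in degree $f(P)$, for each $P$. Here no line is prescribed in degree $0$, so $\lambda_D(P)$ is free to carry whatever character it must, and we keep track of these characters exactly ("orientation systems"). Then ask when there is a map $k\to D$ whose fiber is the sphere we want.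

**Theorem B (classification).** Let $f$ be a monotone Borel–Smith function for $(G,p)$.

1. If $p=2$, or if $f(S)\ge1$, then $f$ is realizable.
2. If $p$ is odd and $f(S)=0$, then $f$ is realizable iff the character $\delta_f\colon N_G(S)\to\mathbb F_p^\times$ defined in Section 7 (it depends only on $f$) is the restriction of a homomorphism $G\to\mathbb F_p^\times$.
3. Hence $(p-1)f$ is always realizable, and $p-1$ is best possible: for $p$ odd and $G=A_{p+2}$, $mf_1=f_m$ is realizable iff $(p-1)\mid m$. Also, every $f$ is realizable if $S\trianglelefteq G$, and $f+c$ is realizable for all $f$ and all integers $c\ge1$.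

In particular the answer to the question is yes for $p=2$. The rest of the lecture proves Theorem B.

## 4. Closed families and extension by one conjugacy class

A *closed* family $F\subseteq\mathcal H_p$ is one closed under conjugation and under passing to larger $p$-subgroups. Let $\Gamma_{G,F}\subseteq\Gamma_G$ be the full subcategory on $F$. For a finite $G$-set $X$ with isotropy in $\mathcal H_p$ let $X_F$ be the set of points with isotropy in $F$. If $H\in F$, all points of $X^H$ have isotropy in $F$; so on $\Gamma_{G,F}$, $k[X^?]=k[(X_F)^?]$. Left Kan extension $\mathrm{Ind}$ from $\Gamma_{G,F}$ to a larger closed family takes representables to the same representables. So $\mathrm{Ind}$ sends $k[X^?]$ to $k[X^?]$ if $X=X_F$, and $\mathrm{Ind}(M)|_F=M$.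

Put $F_S=\{H\in F:H\le S\}$. Restriction $\mathrm{Res}_S$ from $\Gamma_{G,F}$ to $\Gamma_{S,F_S}$ (along $S/H\mapsto G/H$) sends $k[X^?]$ to $k[(X|_S)^?]$, and so preserves projectives.

Let $F$ be closed, $Q\notin F$ of maximal order among $p$-subgroups not in $F$, $F'=F\cup(Q)$, where $(Q)$ is the conjugacy class, and $W=W_G(Q)$. Every $p$-subgroup properly containing $Q$ is in $F$, so $F'$ is closed. For a $kW$-module $U$ let $E_Q(U)=k[\mathrm{Hom}(-,G/Q)]\otimes_{kW}U$ over $\Gamma_{G,F'}$. Then:

* $\mathrm{Hom}(E_Q(U),M)=\mathrm{Hom}_{kW}(U,M(Q))$, so $E_Q(U)$ is projective if $U$ is;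
* $E_Q(U)(Q)=U$, and $E_Q(U)$ vanishes on $F$ (a map $G/H\to G/Q$ with $H\in F$ would put $Q$ in $F$);
* $E_Q$ is exact, since $\mathrm{Hom}(G/H,G/Q)$ is a free $W$-set.

*Example.* For $G=C_p$, $F=\{G\}$, $Q=1$: $\mathrm{Ind}$ takes the vector space $A$ to $(A\xrightarrow{=}A)$, and $E_1(U)=(0\to U)$.

**(F1)** *If $M$ is f.g. projective over $\Gamma_{G,F'}$, then $\mathrm{Ind}(M|_F)\to M$ is injective with cokernel $E_Q(\bar U)$, where $\bar U=M(Q)/\mathrm{Ind}(M|_F)(Q)$ is projective over $kW$.* For $M=k[X^?]$ the map is $k[(X_F)^?]\subset k[X^?]$, and $X\smallsetminus X_F$ is a disjoint union of copies of $G/Q$. So the cokernel is $E_Q$ of a free $kW$-module. For a summand of $k[X^?]$, the natural map $E_Q(\bar U)\to\mathrm{coker}$ is a summand of an isomorphism, and $\bar U$ is a summand of a free module.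

**(F2)** *Let $Q<P$ have index $p$, $P\in F$, and let $M$ be f.g. projective over $\Gamma_{G,F}$. If $Q\in F$, then $M(P)\to M(Q)$ is injective with $k[P/Q]$-free cokernel. The same holds for $M(P)\to\mathrm{Ind}(M)(Q)$ when $Q\notin F$ is as above.* For $M=k[X^?]$, $X=X_F$: the map is $k[X^P]\subset k[X^Q]$, and $X^P=(X^Q)^{P/Q}$, so $P/Q$, of order $p$, permutes the complement freely. Summands of free modules over the local ring $k[P/Q]$ are free.

For a $\Gamma_{G,F}$-module $N$ and a finite $G$-set $X$ with isotropy in $F$ put $N(X)=\mathrm{Hom}(k[X^?],N)$, the product of the values of $N$ over the orbits of $X$. Let $(\mathrm{CR}\,N)(X)=N((X\times G/S)_F)$; this is again a $\Gamma_{G,F}$-module.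

**(F3)** *For f.g. projective $M$ over $\Gamma_{G,F}$, naturally $\mathrm{Hom}_{\Gamma_{G,F}}(M,\mathrm{CR}\,N)=\mathrm{Hom}_{\Gamma_{S,F_S}}(\mathrm{Res}_SM,\mathrm{Res}_SN)$.* For $M=k[X^?]$: the point $(x,eS)$ has isotropy $S_x$, so $(X\times G/S)_F=G\times_S(X|_S)_{F_S}$, and $N(G\times_SY)=(\mathrm{Res}_SN)(Y)$.

(F1) and (F2) also hold with $S$ in place of $G$. In (F1) for $S$ and $F_S\subset F'_S$ there may be several $S$-classes of new subgroups $Q'$, all of the same order; then the cokernel is $\bigoplus_{Q'}E_{Q'}(\bar U_{Q'})$ over representatives $Q'$.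

## 5. Stable categories

For a finite group $H$ let $D^b(kH)$ be the bounded derived category of f.g. modules. Its objects isomorphic to bounded complexes of f.g. projectives are called perfect, and $\mathrm{st}(kH)=D^b(kH)/K^b(\mathrm{proj})$. A map in $D^b(kH)$ is a *stable isomorphism* if it becomes an isomorphism in $\mathrm{st}(kH)$, that is, if its fiber is perfect. *Example.* By (F2), if $D$ is a bounded complex of f.g. projectives, $D(P)\to D(Q)$ is a stable isomorphism over $P/Q$.

A bounded complex whose only homology is $\lambda$ in degree $n$ is canonically $\lambda[n]$ in $D^b$.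

Let $\hat{\mathcal P},\mathcal P$ be as in Section 2 and let $\mathcal P^-=\hat{\mathcal P}_{\le-1}$, a subcomplex; so $0\to\mathcal P^-\to\hat{\mathcal P}\to\mathcal P\to0$. The only homology of $\mathcal P^-$ is $H_{-1}(\mathcal P^-)=\ker(\mathcal P_{-1}\to\mathcal P_{-2})\cong k$ with trivial action; here $\mathcal P_a$ denotes $\hat{\mathcal P}_a$ for $a<0$.

**(T1)** *$\mathrm{Hom}_{D^b(kH)}(X,Y)=H_0\mathrm{Hom}_{kH}(\mathcal P\otimes X,Y)$ and $\mathrm{Hom}_{\mathrm{st}(kH)}(X,Y)=H_0\mathrm{Hom}_{kH}(\hat{\mathcal P}\otimes X,Y)$. Hence there is an exact sequence*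
$$H_1\mathrm{Hom}_{kH}(\mathcal P^-\otimes X,Y)\to\mathrm{Hom}_{D^b}(X,Y)\to\mathrm{Hom}_{\mathrm{st}}(X,Y)\to H_0\mathrm{Hom}_{kH}(\mathcal P^-\otimes X,Y).\tag{1}$$
The first formula holds because $\mathcal P\otimes X\to X$ is a projective resolution. For the second, let $X_r=\hat{\mathcal P}_{\ge-r}\otimes X$ (a quotient of $\hat{\mathcal P}\otimes X$). The map $X_r\to\mathcal P\otimes X\simeq X$ has perfect kernel $\hat{\mathcal P}_{[-r,-1]}\otimes X$. As $X,Y$ are bounded, $H_0\mathrm{Hom}_{kH}(\hat{\mathcal P}\otimes X,Y)=H_0\mathrm{Hom}_{kH}(X_r,Y)=\mathrm{Hom}_{D^b}(X_r,Y)$ for large $r$. The maps $X_r\to X$ are cofinal among maps $X'\to X$ with perfect cone $Z$: for large $r$, $\mathrm{Hom}_{D^b}(X_r,Z)=H_0\mathrm{Hom}_{kH}(\hat{\mathcal P}\otimes X,Z)=0$, since $Z$ is a bounded complex of injectives; so $X_r\to X\to Z$ vanishes and $X_r\to X$ factors through $X'$. By the calculus of fractions the colimit over $r$ is $\mathrm{Hom}_{\mathrm{st}}(X,Y)$. The sequence $0\to\mathcal P^-\to\hat{\mathcal P}\to\mathcal P\to0$ is degreewise split,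 which gives (1).

**(T2)** *$\mathrm{Hom}_{\mathrm{st}(kH)}(k,k[j])=\hat H^j(H;k)$. For a nontrivial $p$-group $H$, $H^j(H;k)\to\hat H^j(H;k)$ is bijective for all $j\ge0$.* For $j=0$ this is $k\to k/|H|k=k$. In particular, for nontrivial $p$-groups $H'\le H$, restriction $\hat H^0(H;k)\to\hat H^0(H';k)$ is the identity of $k$. If $|A|=p$, $\hat H^j(A;k)$ is one-dimensional for every $j\in\mathbb Z$, and for $p$ odd the class $y=\beta(x)$, $x\ne0$, is invertible in $\hat H^*(A;k)$.

**(T3)** *Let $T$ be a Sylow $p$-subgroup of $W$, and $X,Y\in D^b(kW)$. Restriction $\mathrm{Hom}_{\mathrm{st}(kW)}(X,Y)\to\mathrm{Hom}_{\mathrm{st}(kT)}(X,Y)$ is injective, and its image consists of the stable elements: those $\theta_T$ such that $\theta_T$ and $c_g\theta_T$ agree on $T\cap gTg^{-1}$ for all $g\in W$.* By (T1), $\mathrm{Hom}_{\mathrm{st}(kH)}(X,Y)=H_0(J^H)$ for the complex $J=\mathrm{Hom}_k(\hat{\mathcal P}\otimes X,Y)$ of $kW$-modules ($\hat{\mathcal P}$ for $W$ restricts to a complete resolution for each $H\le W$). Restriction is induced by inclusion,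 transfer by summing over cosets. Hence $\mathrm{tr}\circ\mathrm{res}$ is multiplication by the index, and the double coset formula holds. The first fact gives injectivity. If $\theta_T$ is stable,
$$\mathrm{res}_T\mathrm{tr}_T^W\theta_T=\sum_{TgT}\mathrm{tr}^T_{T\cap gTg^{-1}}\mathrm{res}\,c_g\theta_T=\sum_{TgT}\mathrm{tr}^T_{T\cap gTg^{-1}}\mathrm{res}\,\theta_T=|W:T|\,\theta_T,$$
so $\theta_T$ is the restriction of $|W:T|^{-1}\mathrm{tr}_T^W\theta_T$. Restrictions from $W$ are clearly stable.

**(T4)** *An object of $D^b(kW)$ that is perfect over $kT$ is perfect.* Truncate a projective resolution: the object is represented by a bounded complex of f.g. projectives except for one module $M$ in the top degree. If it is perfect over $kT$, then $M$ has finite projective dimension over the self-injective ring $kT$, so is projective over $kT$, and hence over $kW$, as $|W:T|$ is invertible in $k$. Consequently a map in $\mathrm{st}(kW)$ that is an isomorphism in $\mathrm{st}(kT)$ is an isomorphism.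

## 6. The representation behind $f$ on the Sylow subgroup

**Lemma 6.1.** If $f$ is monotone Borel–Smith, there is a real $S$-representation $V$ with $\dim V^H=f(H)$ for all $H\le S$.

*Proof.* By tom Dieck (*Transformation Groups*, Thm. III.5.4), on a finite nilpotent group the Borel–Smith functions are exactly the dimension functions of virtual real representations. (His condition for generalized quaternion quotients follows from (iv), since a generalized quaternion group contains a $Q_8$ with the same subgroup of order $2$.) We must make the virtual representation actual.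

*Collect Galois conjugates.* Galois conjugation of complex characters preserves the Frobenius–Schur indicator (an integer), so it acts on irreducible real representations. It preserves $\dim V^H$, a rational multiplicity. So $f|_S=\mathrm{Dim}\,X$ with $X=\sum_cn_cV_c$, where $c$ runs over Galois classes of real irreducibles, $V_c\in c$ is chosen, and $n_c\in\mathbb Z$. We show $n_c\ge0$. For the trivial class, $n_c=f(S)\ge0$.

*A nontrivial class.* Since $p$-groups are monomial, a complex constituent of $V_c$ is $\mathrm{Ind}_H^S\mu$ with $\mu$ linear. Here $\mu\ne1$, since $\mathrm{Ind}_H^S1$ contains the trivial character. Let $K=\ker\mu<H$ and $K<K'\le H$ with $|K'/K|=p$. Decompose $X^K\otimes\mathbb C$ into characters of the cyclic $p$-group $H/K$. The characters nontrivial on $K'$ are exactly the faithful ones, so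
$$f(K)-f(K')=\sum_{\mu'\text{ faithful}}\langle\mathrm{Res}_HX,\mu'\rangle=\sum_{\mu'\text{ faithful}}\langle X,\mathrm{Ind}_H^S\mu'\rangle .$$
Faithful characters $\mu'$ of $H/K$ are Galois conjugate to $\mu$, so each $\mathrm{Ind}_H^S\mu'$ is Galois conjugate to $\mathrm{Ind}_H^S\mu$ and pairs only with the summand $n_cV_c$. The sum is $n_c$ times an integer that is positive (the term $\mu'=\mu$ is). The left side is $\ge0$ by monotonicity, so $n_c\ge0$. $\square$

Fix $V$. Let $S^V$ be the one-point compactification, a finite $S$-CW complex with base point $\infty$ a vertex, and $D_V(K)=\tilde C_*((S^V)^K;k)$. This is a complex of f.g. free $k\Gamma_S$-modules with $D_V(K)\simeq k[f(K)]$. A cell of type $S/K\times e^d$ embeds an open $d$-disc in $(S^V)^K=S^{V^K}$, so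
$$d\le f(K)\quad\text{for each cell of type }S/K\times e^d.\tag{2}$$

## 7. Orientation systems ($p$ odd)

For $A\le B$ in $\mathcal H_p$ put $m(A,B)=\frac12(f(A)-f(B))\in\mathbb Z_{\ge0}$, an integer by (i). For $Q<P$ of index $p$ put $e(P/Q)=\mathrm{Hom}(P/Q,\mathbb F_p)$, a line, and identify
$$e(P/Q)^{\otimes m}=H^{2m}(P/Q;k),\qquad x_1\otimes\cdots\otimes x_m\mapsto\beta x_1\cdots\beta x_m.$$
Tensor powers of lines are written $\ell^m$.

**Definition.** An *orientation system* on a closed family $F$ consists of lines $L(P)$, $P\in F$, functorial isomorphisms $c_g\colon L(P)\to L(gPg^{-1})$, and $G$-equivariant isomorphisms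
$$\varphi_{Q,P}\colon L(P)\to L(Q)\otimes e(P/Q)^{m(Q,P)}\qquad(Q<P\text{ of index }p\text{ in }F),$$
such that:

**(C)** For $N\trianglelefteq R$ in $F$ with $R/N\cong(\mathbb Z/p)^2$ and intermediate groups $P_0,\dots,P_p$, let $\ell_i=e(R/P_i)\subset(R/N)^*=\mathrm{Hom}(R/N,\mathbb F_p)$ and $m_i=m(P_i,R)$. By (ii), $m(N,R)=\sum_jm_j$, so $m(N,P_i)=\sum_{j\ne i}m_j$. Restriction gives $\ell_j\cong e(P_i/N)$ for $j\ne i$, so $e(P_i/N)^{m(N,P_i)}=\bigotimes_{j\ne i}\ell_j^{m_j}$. The condition is that the composite
$$\Phi_i\colon L(R)\to L(P_i)\otimes\ell_i^{m_i}\to L(N)\otimes\bigotimes_j\ell_j^{m_j}$$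
is independent of $i$.

*Examples.* (a) $G=S=C_p$: $L(1)=k$, $L(S)=e(S)^{m(1,S)}$, $\varphi=\mathrm{id}$. (b) $G=S=(\mathbb Z/p)^2$, with subgroups $P_i$ of order $p$: $L(1)=k$, $L(P_i)=e(P_i)^{m(1,P_i)}$, $L(S)=\bigotimes_j\ell_j^{m_j}$, where $\varphi_{1,P_i}=\mathrm{id}$ and $\varphi_{P_i,S}$ is given by the restrictions $\ell_j\cong e(P_i)$, $j\ne i$. Then every $\Phi_i$ is the identity.

**Proposition 7.1.** On $\mathcal H_p$ there is an orientation system $L=L_f$ with $L(1)=k$ (trivial action). If $L,L'$ are orientation systems on $\mathcal H_p$, every $G$-isomorphism $L(1)\cong L'(1)$ extends uniquely to an isomorphism of systems.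

*Proof of uniqueness.* By induction on $|P|$. For $Q<P$ maximal, $u_P$ must satisfy $\varphi'_{Q,P}u_P=(u_Q\otimes1)\varphi_{Q,P}$; call the solution $u_P^Q$. If $Q\ne Q'$ are maximal, let $N=Q\cap Q'$, so $P/N\cong(\mathbb Z/p)^2$. For each intermediate $P_i$ we get $\Phi_i'u_P^{P_i}=(u_N\otimes1)\Phi_i$. By (C) neither $\Phi_i$ nor $\Phi'_i$ depends on $i$, so neither does $u_P^{P_i}$. Equivariance follows by induction: $u_{gPg^{-1}}c_g$ and $c_gu_P$ agree after applying $\varphi'_{gQg^{-1},gPg^{-1}}$.

*Proof of existence.* Suppose $L$ is constructed on groups of order $<|P|$, where $P\ne1$. We want to define $L(P)$ from $L(Q)\otimes e(P/Q)^{m(Q,P)}$, for $Q<P$ maximal. The task is to identify these lines for different $Q$ in a consistent way.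

**Step 1 (a counting formula).** Let $I\trianglelefteq P$ with $P/I$ elementary abelian of rank $2$ or $3$. For a line $\ell\subset(P/I)^*$ put $m_\ell=m(\ker\ell,P)$. Then
$$f(A)-f(P)=2\sum_{\ell|_A=0}m_\ell\qquad(I\le A\le P).\tag{3}$$
For index $\le p$ this is the definition, and for index $p^2$ it is (ii). For rank $3$ and $A=I$, choose $D\supset I$ of index $p$ in $P$. By (ii) for $I<D$ and the cases done,
$$f(I)-f(D)=\sum_{I<B<D}(f(B)-f(D))=2\sum_B\ \sum_{\ell|_B=0,\ \ell|_D\ne0}m_\ell=2\sum_{\ell|_D\ne0}m_\ell,$$
because each $\ell$ with $\ell|_D\ne0$ vanishes on exactly one such $B$, the kernel of $\ell|_D$. Adding $f(D)-f(P)=2\sum_{\ell|_D=0}m_\ell$ gives (3).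

**Step 2 (a model that visibly satisfies (C)).** Put $\mathrm{Can}_I(A)=L(I)\otimes\bigotimes_{\ell|_A\ne0}\ell^{m_\ell}$ for $I\le A\le P$. For $A<B$ of index $p$, the lines $\ell$ with $\ell|_A=0\ne\ell|_B$ restrict isomorphically to $e(B/A)$, and by (3) their multiplicities sum to $m(A,B)$. This gives $\gamma_{A,B}\colon\mathrm{Can}_I(B)\cong\mathrm{Can}_I(A)\otimes e(B/A)^{m(A,B)}$. These satisfy (C): if $A\trianglelefteq R$ with $R/A$ of rank $2$, a line $\ell$ with $\ell|_A=0\ne\ell|_R$ restricts to one line $\ell_j\subset(R/A)^*$, and along every $P_i$ the composite is this restriction $\ell\to\ell_j$ (used at once if $j=i$, and through $e(P_i/A)\cong\ell_j$ if $j\ne i$).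

**Step 3 (compare $L$ with the model below $P$).** There are isomorphisms $\psi_A=\psi^I_{A}\colon L(A)\to\mathrm{Can}_I(A)$ for $I\le A<P$ with $\psi_I=\mathrm{id}$ and $\gamma_{A,B}\psi_B=(\psi_A\otimes1)\varphi_{A,B}$. For $|A:I|=p$ define $\psi_A$ by this formula with $\varphi_{I,A}$. For $|A:I|=p^2$ (rank $3$), each $P_j$ between $I$ and $A$ gives a candidate $\psi_A^{(j)}$ with $\Phi_j^{\mathrm{Can}}\psi_A^{(j)}=\Phi_j^L$. By (C) for $L$ (as $|A|<|P|$) and for the model, it is independent of $j$.

**Step 4 (gluing maps and the cocycle condition).** For $Q<P$ maximal let $L_Q(P)=L(Q)\otimes e(P/Q)^{m(Q,P)}$. If $I\le Q$, put $\Psi_Q^I=\gamma_{Q,P}^{-1}(\psi^I_Q\otimes1)\colon L_Q(P)\cong\mathrm{Can}_I(P)$. For maximal $Q\ne Q'$ put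
$$\alpha_{Q',Q}=(\Psi_{Q'}^N)^{-1}\Psi_Q^N,\qquad N=Q\cap Q',$$
and $\alpha_{Q,Q}=\mathrm{id}$. Let $I\le N$ with $P/I$ elementary abelian of rank $3$. Since $\mathrm{Can}_I(P)=\mathrm{Can}_I(N)\otimes\bigotimes_{\ell|_N=0}\ell^{m_\ell}$, the map $\psi_N^I\otimes1$ is an isomorphism $\mathrm{Can}_N(P)\to\mathrm{Can}_I(P)$, and $(\psi^I_N\otimes1)\Psi_Q^N=\Psi_Q^I$. Indeed $\Psi_Q^N$ is $\varphi_{N,Q}$ followed by restriction identifications of lines, $(\psi_N^I\otimes1)\varphi_{N,Q}=\gamma_{N,Q}\psi_Q^I$, and the maps $\gamma_{N,Q}$, $\gamma_{Q,P}$ for $I$ are given by the same restrictions. The same holds for $Q'$. Hence $\alpha_{Q',Q}=(\Psi_{Q'}^I)^{-1}\Psi_Q^I$ as well.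

For distinct maximal $Q,Q',Q''$ let $I=Q\cap Q'\cap Q''$. Then $P/I$ has rank $2$ or $3$, and all three $\alpha$'s are computed from the same $I$ (directly if the rank is $2$, by the previous paragraph if it is $3$). So $\alpha_{Q'',Q'}\alpha_{Q',Q}=\alpha_{Q'',Q}$.

**Step 5 (define $L(P)$).** Let $L(P)\subset\prod_QL_Q(P)$ be the line of families $(v_Q)$ with $v_{Q'}=\alpha_{Q',Q}v_Q$; let $\varphi_{Q,P}$ be the projections, and define $c_g$ by transport (the $\alpha$'s are built from equivariant data). For (C) with $R=P$: under $\mathrm{Can}_N(P)=L(N)\otimes\bigotimes_j\ell_j^{m_j}$, $\Phi_i$ is $\Psi^N_{P_i}$ applied to the $P_i$-component, and this is independent of $i$ by definition of $\alpha$. $\square$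

**Definition.** $\delta_f\colon N_G(S)\to\mathbb F_p^\times$ is the character by which $N_G(S)$ acts on $L_f(S)$.

For $r\ge1$, $L_f^{\otimes r}$ is an orientation system for $rf$ with trivial value at $1$, so by uniqueness $L_{rf}\cong L_f^{\otimes r}$ and $\delta_{rf}=\delta_f^{\,r}$. For $f=0$ the constant system shows $\delta_0=1$.

*Examples ($p=3$, $f(1)=2$, $f(C_3)=0$).* Here $L_f(S)=e(S)$, so $\delta_f(g)=-1$ if $g$ inverts $S=C_3$, and $1$ if $g$ centralizes it. For $G=S_4$, $N_G(S)=S_3$ and $\delta_f$ is the restriction of the sign. For $G=A_5$, $N_G(S)\cong S_3$, $\delta_f\ne1$, and $A_5$ has only the trivial character. For $G=S_5$, $N_G(S)=S_3\times\langle(4\,5)\rangle$, $\delta_f((1\,2))=-1$ and $\delta_f((4\,5))=1$; the characters of $S_5$ are $1$ and the sign, and neither restricts to $\delta_f$.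

## 8. Reduced spheres, and why their classes factor into linear forms

**Definition.** A *reduced $f$-sphere* on $F$ is a bounded complex $D$ of f.g. projective $k\Gamma_{G,F}$-modules such that for each $P\in F$, $H_*(D(P))$ is a line $\lambda_D(P)$ in degree $f(P)$.

*Example.* $D_V$ is a reduced sphere over $\Gamma_S$.

Let $p$ be odd, $Q<P$ of index $p$, $A=P/Q$, $P\in F$, and let $Y$ be a bounded complex of $kA$-modules with homology a line $\lambda_Y$ in degree $f(Q)$. A morphism $D(P)\to Y$ in $D^b(kA)$ is an element of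
$$\mathrm{Hom}(\lambda_D(P),\lambda_Y)\otimes H^{2m(Q,P)}(A;k),$$
that is, a map $\lambda_D(P)\to\lambda_Y\otimes e(A)^{m(Q,P)}$, called its *class*. The class is an isomorphism iff the morphism is a stable isomorphism: by (T2), a nonzero multiple of $y^m$ is invertible in $\hat H^*(A;k)$, while zero is not a stable isomorphism of nonzero objects. For $Q\in F$ and $Y=D(Q)$, (F2) thus gives isomorphisms $\varphi^D_{Q,P}$, equivariant by naturality. Do they satisfy (C)? The next lemma says so, in a slightly more general form that we need when $Q\notin F$.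

**Lemma 8.1.** Let $p$ be odd, $N,R,P_i,\ell_i,m_i$ as in (C) (with $N$ not necessarily in $F$), $E=R/N$, $R,P_i\in F$. Let $Y$ be a bounded $kE$-complex with homology a line $\lambda_Y$ in degree $f(N)$. Let $D(P_i)\to Y$ be morphisms in $D^b(kE)$ that are stable isomorphisms over $P_i/N$ and such that the composite $D(R)\to D(P_i)\to Y$ is independent of $i$. Let $\varphi_i\colon\lambda_D(P_i)\to\lambda_Y\otimes e(P_i/N)^{m(N,P_i)}$ be their classes over $P_i/N$. Then $\Phi_i=\varphi_i\circ\varphi^D_{P_i,R}\colon\lambda_D(R)\to\lambda_Y\otimes\bigotimes_j\ell_j^{m_j}$ is independent of $i$.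

*Proof.* All lines have trivial $E$-action. So $D(R)\to D(P_i)$, $D(P_i)\to Y$ and $D(R)\to Y$ in $D^b(kE)$ are given by classes $\varepsilon_i',\varepsilon_i'',\varepsilon$ in $H^{\mathrm{ev}}(E;k)$, tensored with Homs of lines, and $\varepsilon=\varepsilon_i'\varepsilon_i''$ for every $i$. Since $p$ is odd, $H^*(E;k)=\Lambda(E^*)\otimes\mathrm{Sym}(E^*)$. Reduce modulo nilpotents to $\mathrm{Sym}(E^*)$, where $E^*$ sits in cohomological degree $2$; write bars.

* $\varepsilon'_i$ is inflated from $R/P_i$, where it is $\varphi^D_{P_i,R}\ne0$. So, with $\ell_i=kx_i$, $\bar\varepsilon_i'$ is $x_i^{m_i}$ with a nonzero coefficient.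
* The restriction of $\varepsilon_i''$ to $P_i/N$ is $\varphi_i\ne0$, and $H^{\mathrm{ev}}(P_i/N;k)$ has no nonzero nilpotents in degrees $2m$. So $\bar\varepsilon_i''\ne0$.

Hence $\bar\varepsilon\ne0$ is divisible by $x_i^{m_i}$ for every $i$. The $x_i$ are pairwise non-proportional linear forms, and $\bar\varepsilon$ has polynomial degree $m(N,R)=\sum_jm_j$. By unique factorization $\bar\varepsilon=c\prod_jx_j^{m_j}$, and so $\bar\varepsilon''_i=c_i\prod_{j\ne i}x_j^{m_j}$. The identification $e(P_i/N)^{m(N,P_i)}=\bigotimes_{j\ne i}\ell_j^{m_j}$ is by restriction, so it carries $\varphi_i$ to $\bar\varepsilon_i''$. Under the injection $\bigotimes_j\ell_j^{m_j}\to\mathrm{Sym}(E^*)$ we obtain $\Phi_i=\bar\varepsilon_i'\bar\varepsilon_i''=\bar\varepsilon$, which does not depend on $i$. $\square$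

With $Y=D(N)$: *for a reduced sphere $D$ on $F$, $(\lambda_D,\varphi^D)$ is an orientation system on $F$.*

## 9. Building reduced spheres from the top down

**Theorem 9.1.** For every monotone Borel–Smith $f$ there is a reduced $f$-sphere $D$ on $\mathcal H_p$; if $p$ is odd, $D$ can be chosen with $\lambda_D\cong L_f$ as orientation systems.

*Proof.* Induct over closed families $F$, starting with $F=\emptyset$. The hypothesis is that there is a reduced $f$-sphere $D=D_F$ on $F$ with

* (b) a chain homotopy equivalence $h\colon\mathrm{Res}_SD\simeq D_V|_{F_S}$ over $\Gamma_{S,F_S}$;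
* (c) for $p$ odd, an isomorphism of orientation systems $\omega\colon\lambda_D\cong L|_F$, where $L=L_f$.

Condition (c) controls the scalars. Condition (b) will bring in the cells of $S^V$ and their dimensions (2).

Let $Q\notin F$ be of maximal order, $F'=F\cup(Q)$, $W=W_G(Q)$, $n=f(Q)$. Choose $Q$ in its class so that $Q\le S$ and $T=N_S(Q)/Q$ is a Sylow subgroup of $W$. Let $B=\mathrm{Ind}(D)(Q)$, a bounded complex of f.g. $kW$-modules. As $kW$-module write $L=L(Q)$ (and $L=k$ if $p=2$). For $Q'\le S$ conjugate to $Q$ let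
$$B_S(Q')=\mathrm{Ind}_{\Gamma_S}(\mathrm{Res}_SD)(Q'),\qquad B_V(Q')=\mathrm{Ind}_{\Gamma_S}(D_V|_{F_S})(Q'),$$
where $\mathrm{Ind}_{\Gamma_S}$ goes from $\Gamma_{S,F_S}$ to $\Gamma_{S,F'_S}$. The map $h$ induces $B_S(Q')\simeq B_V(Q')$.

**Step 0 (reduction to a map).** This step replaces the construction of $D_{F'}$ by that of one map. *It suffices to find $b\colon B\to L[n]$ in $D^b(kW)$ with perfect fiber $U$*, and then to check (b) and (c). Represent $U\to B$ by a chain map from a bounded complex of f.g. projectives. By adjunction it gives $E_Q(U)\to\mathrm{Ind}(D)$; let $D_{F'}$ be its cone. Then $D_{F'}|_F=D$, and $D_{F'}(Q)=\mathrm{cone}(U\to B)\simeq L[n]$.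

If $Q$ is Sylow, then $F=\emptyset$, $Q=S$, $B=0$, and $b=0$ works: its fiber $L[n-1]$ is perfect since $p\nmid|W|$. Then (b) compares two complexes of $k$-vector spaces with a line of homology in degree $f(S)$, and (c) only asks for $\lambda_D(S)=L(S)$. *From now on $Q$ is not Sylow*, so $T\ne1$.

**Step 1 (a stable isomorphism $\theta\colon B\to L[n]$ in $\mathrm{st}(kW)$).** The purpose is to choose scalars consistently. It has four parts.

*Part 1: over $T$, $B$ is stably $k[n]$.* The map $B_S(Q)\to B$ is injective with $kT$-free cokernel. For $D$ replaced by $k[X^?]$, it is the inclusion of the points $x\in X^Q$ with $S_x\in F$. The missing points have $S_x=Q$, and $T$ permutes them freely. (Summands: $kT$ is local.) By (F1) for $S$, $B_V(Q)\to D_V(Q)\simeq k[n]$ has $kT$-perfect cofiber. So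
$$B\leftarrow B_S(Q)\simeq B_V(Q)\to D_V(Q)\simeq k[n]\tag{4}$$
are stable isomorphisms over $T$. Since all $p$-subgroups of $W$ are conjugate into $T$, (T2) gives: *for $p$-subgroups $1\ne A'\le A$ of $W$, $\mathrm{Hom}_{\mathrm{st}(kA)}(B,L[n])$ is a line, and restriction to $A'$ is an isomorphism.*

*Part 2: the choice over subgroups of order $p$.* For $A=P/Q\le W$ of order $p$ we define a nonzero $\theta_A\in\mathrm{Hom}_{\mathrm{st}(kA)}(B,L[n])$. If $p=2$ it is the unique nonzero element. If $p$ is odd, $D(P)\to B$ is a stable isomorphism over $A$ by (F2), so this Hom is $\mathrm{Hom}(\lambda_D(P),L(Q)\otimes e(A)^{m(Q,P)})$, and we let $\theta_A=\varphi^L_{Q,P}\circ\omega_P$. The family is $W$-equivariant: $c_g\theta_A=\theta_{gAg^{-1}}$.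

*Part 3: consistency on rank two.* Claim: if $E=R/Q\le W$ is elementary abelian of rank $2$, then all $\theta_A$, $1<A<E$, are restrictions of one element of $\mathrm{Hom}_{\mathrm{st}(kE)}(B,L[n])$.

For $p=2$ this is clear, since restriction is an isomorphism of lines over $\mathbb F_2$. Let $p$ be odd. By equivariance we may assume $R\le S$. Let $A_i=P_i/Q$ be the subgroups of order $p$ and $Y=D_V(Q)$. We have $D(R)\to D(P_i)\to B_S(Q)\to Y$ in $D^b(kE)$, with total composite independent of $i$ by functoriality. By (F2) for $S$ and (4), $D(P_i)\to Y$ is a stable isomorphism over $A_i$. So Lemma 8.1 applies with $N=Q$; let $\varphi_i,\Phi_i$ be as there. Via $B\leftarrow B_S(Q)\to Y$, the lines $\mathrm{Hom}_{\mathrm{st}}(B,L[n])$ over $E$ and over each $A_i$ become $\mathrm{Hom}(\lambda_Y,L(Q))$, with restriction the identity. There $\theta_{A_i}$ corresponds to $t_i$ with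
$$(t_i\otimes1)\varphi_i=\varphi^L_{Q,P_i}\omega_{P_i}.$$
Compose with $\varphi^D_{P_i,R}$ and use (c) for the pair $P_i<R$: $(t_i\otimes1)\Phi_i=\Phi_i^L\omega_R$. By Lemma 8.1 and by (C) for $L$, neither $\Phi_i$ nor $\Phi_i^L$ depends on $i$. Hence neither does $t_i$, which proves the claim.

*Part 4: from $T$ to $W$.* Let $Z\le T$ be central of order $p$, and let $\theta_T\in\mathrm{Hom}_{\mathrm{st}(kT)}(B,L[n])$ restrict to $\theta_Z$. For $A\le T$ of order $p$, $A\ne Z$, apply the claim to $AZ$: the element over $AZ$ restricting to $\theta_Z$ is $\mathrm{res}_{AZ}\theta_T$, so $\mathrm{res}_A\theta_T=\theta_A$. Now let $g\in W$ and $H=T\cap gTg^{-1}$. If $H\ne1$, choose $A\le H$ of order $p$; then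
$$\mathrm{res}_A(c_g\theta_T)=c_g\theta_{g^{-1}Ag}=\theta_A=\mathrm{res}_A\theta_T,$$
so $\theta_T$ and $c_g\theta_T$ agree on $H$, by Part 1. If $H=1$, $\mathrm{st}(k)=0$. By (T3), $\theta_T$ comes from $\theta\in\mathrm{Hom}_{\mathrm{st}(kW)}(B,L[n])$. It is nonzero, hence an isomorphism, over $T$; so by (T4) it is an isomorphism over $W$. By conjugation into $T$, $\mathrm{res}_A\theta=\theta_A$ for all $A\le W$ of order $p$.

**Step 2 ($\theta$ lifts to $b\in\mathrm{Hom}_{D^b(kW)}(B,L[n])$).** A lift has perfect fiber, as $\theta$ is a stable isomorphism. By (1), with complete resolution over $kW$, the obstruction lies in $H_0\mathrm{Hom}_{kW}(\mathcal P^-\otimes B,L[n])$. We show that this group is $0$, by a transfer to $S$ and a count of cell dimensions.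

*Part 1: reduction to coefficient modules.* For a finite $G$-set $X$ with isotropy in $F$ let $\mathcal J(X)=\mathrm{Hom}_{kW}(\mathcal P^-\otimes k[X^Q],L[n])$. This is a complex of $\Gamma_{G,F}$-modules, in degrees $n-a$ with $a\le-1$, so in degrees $\ge n+1$. By Yoneda, $\mathrm{Hom}_{\Gamma_{G,F}}(M,\mathcal J)=\mathrm{Hom}_{kW}(\mathcal P^-\otimes\mathrm{Ind}(M)(Q),L[n])$, naturally for $M$ representable and hence for $M$ f.g. projective. So our group is $H_0\mathrm{Hom}_{\Gamma_{G,F}}(D,\mathcal J)$. As $D$ is a bounded complex of projectives, $\mathrm{Hom}(D,-)$ preserves quasi-isomorphisms and sees only a truncation of $\mathcal J$ to degrees below some bound. That truncation has a finite filtration with quotients $N_i[i]$, $N_i=H_i(\mathcal J)$, $i\ge n+1$. So it suffices that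
$$H^i\bigl(\mathrm{Hom}_{\Gamma_{G,F}}(D_*,N_i)\bigr)=0\quad\text{for } i\ge n+1.\tag{5}$$

*Part 2: transfers.* For finite $W$-sets $Z$ let $\mathcal M(Z)=H_i\mathrm{Hom}_{kW}(\mathcal P^-\otimes k[Z],L[n])$, so $N_i(X)=\mathcal M(X^Q)$. A $W$-map $z\colon Z'\to Z$ induces $z^*\colon\mathcal M(Z)\to\mathcal M(Z')$ and, via $k[Z]\to k[Z']$ (sum over preimages), $z_*\colon\mathcal M(Z')\to\mathcal M(Z)$. Already at the level of the maps between the $k[Z]$'s, base change holds for pullback squares, and $z_*z^*$ is multiplication by the cardinality of the fibers on each part of $Z$ where this is constant. Also $\mathcal M$ is additive.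

*(α) If $v\colon Z_0\to Z_1$ is a $W$-map with $Z_0$ free and all stabilizers of $Z_1$ nontrivial $p$-groups, then $v^*=0$.* It suffices to treat $W/1\to W/H'$, where $v^*$ is induced by $\mathrm{Hom}_{kH'}(\mathcal P^-,L[n])\subset\mathrm{Hom}_k(\mathcal P^-,L[n])$. The target has homology only in degree $n+1$, namely $\mathrm{Hom}_k(H_{-1}(\mathcal P^-),L)$, where $H_{-1}(\mathcal P^-)=kw\subset\mathcal P_{-1}$ is $W$-trivial. A class of degree $n+1$ in the source is represented by $u\in\mathrm{Hom}_{kH'}(\mathcal P_{-1},L)$, and its image is $u|_{kw}$. As $\mathcal P_{-1}$ is $kH'$-free, the $H'$-invariant element $w$ is a norm, $w=\sum_{a\in H'}av_0$. Since $H'$ acts trivially on the line $L$, $u(w)=|H'|u(v_0)=0$.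

*Definition of $\tau$.* Let $\mathrm{pr}\colon(X\times G/S)_F\to X$ be the projection, $\mathrm{pr}^*\colon N_i(X)\to(\mathrm{CR}\,N_i)(X)$, and $\tau_X=\mathrm{pr}_*\colon(\mathrm{CR}\,N_i)(X)\to N_i(X)$, both formed on $Q$-fixed points. Naturality of $\mathrm{pr}^*$ is clear.

*(β) $\tau$ is natural.* Let $g\colon X'\to X$ be a $G$-map and $Z_1=((X\times G/S)_F)^Q$. The pullback of $X'^Q\to X^Q\leftarrow Z_1$ is
$$\{(x',y)\in X'^Q\times(G/S)^Q:\ G_{g(x')}\cap G_y\in F\}.$$
It is the disjoint union of $((X'\times G/S)_F)^Q$ and $Z_0=\{(x',y):G_{g(x')}\cap G_y\in F,\ G_{x'}\cap G_y=Q\}$, because a $p$-subgroup containing $Q$ and not in $F$ equals $Q$. By base change, $g^*\tau_X-\tau_{X'}(g\times1)^*$ is the contribution of $Z_0$, which factors through $\mathcal M(Z_1)\to\mathcal M(Z_0)$. The stabilizer in $N_G(Q)$ of a point of $Z_0$ is $Q$, so $Z_0$ is $W$-free. Stabilizers in $Z_1$ are $N_H(Q)/Q$, where $H\in F$ is a $p$-group, $H\supsetneq Q$; these are nontrivial $p$-groups. By (α) the contribution vanishes.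

*(γ) $\tau_X\mathrm{pr}^*=|G:S|\cdot\mathrm{id}$.* The fiber over $x\in X^Q$ is $\{y\in(G/S)^Q:G_x\cap G_y\in F\}$. Its complement $\{y\in(G/S)^Q:G_x\cap G_y=Q\}$ is acted on freely by $N_{G_x}(Q)/Q$, a nontrivial $p$-group as $G_x\in F$. So the fiber has cardinality $\equiv|(G/S)^Q|\equiv|G:S|\pmod p$.

*Part 3: conclusion by dimension.* As $|G:S|\ne0$ in $k$, $N_i$ is a direct summand of $\mathrm{CR}\,N_i$. By (F3) and (b), the group in (5) is a summand of
$$H^i\mathrm{Hom}_{\Gamma_{S,F_S}}(\mathrm{Res}_SD,\mathrm{Res}_SN_i)\cong H^i\mathrm{Hom}_{\Gamma_{S,F_S}}(D_V|_{F_S},\mathrm{Res}_SN_i).$$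
Its $i$-cochains are a product of groups $N_i(G/K)=\mathcal M((G/K)^Q)$ over $i$-cells of type $S/K$, $K\in F$. If such a group is nonzero, $Q$ is conjugate into $K$, so $i\le f(K)\le f(Q)=n$ by (2) and monotonicity. But $i\ge n+1$, so there are no nonzero cochains. This proves (5) and Step 2. By Step 0 we have $D_{F'}$.

**Step 3 (condition (c) for $D_{F'}$, $p$ odd).** Let $\omega_Q\colon\lambda_{D_{F'}}(Q)=L(Q)$ be the given $W$-equivariant identification, transported to the conjugates of $Q$. For $Q<P$ of index $p$ the map $D(P)\to D_{F'}(Q)\simeq L(Q)[n]$ is $D(P)\to B\xrightarrow{\,b\,}L(Q)[n]$. Stably over $A=P/Q$ it is given by $\mathrm{res}_A\theta=\theta_A$, and $H^{2m}(A;k)\to\hat H^{2m}(A;k)$ is injective for $m=m(Q,P)$. So its class is $\varphi^L_{Q,P}\omega_P$, and $\omega$ is compatible with $\varphi_{Q,P}$. The new pairs of index $p$ in $F'$ are the conjugates of these.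

**Step 4 (condition (b) for $D_{F'}$).** We must compare $D'=\mathrm{Res}_SD_{F'}$ with $D_V$ at the new subgroups. Let $Q'\le S$ be conjugate to $Q$, $T'=N_S(Q')/Q'\ne1$, and consider
$$b'\colon B_S(Q')\to D'(Q')\cong k[n],\qquad b_V\colon B_V(Q')\to D_V(Q')\cong k[n].$$
Both are stable isomorphisms over $kT'$ by (F1). *Claim: $b'=c\,b_Vh$ in $D^b(kT')$ with $c\in k^\times$.*

* *If $f(K)=n$ for some $Q'<K\le S$,* then $V^K=V^{Q'}$, so every point of $(S^V)^{Q'}$ has isotropy $\supseteq K$, hence in $F$. So $B_V(Q')=D_V(Q')$ and $b_V$ is an isomorphism. Then $\mathrm{Hom}_{D^b}(B_S(Q'),k[n])\cong k$ is spanned by $b_Vh$, and $b'\ne0$ since it is a stable isomorphism and $T'\ne1$.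
* *Otherwise* $f(K)\le n-1$ for all $Q'<K\le S$, and by (2) $B_V(Q')$ is concentrated in degrees $\le n-1$. Since $\mathrm{Hom}_{\mathrm{st}(kT')}(k,k)=k$, $b'=c\,b_Vh$ stably, with $c\ne0$. By (1), the kernel of $\mathrm{Hom}_{D^b}(B_V(Q'),k[n])\to\mathrm{Hom}_{\mathrm{st}}(B_V(Q'),k[n])$ is a quotient of $H_1\mathrm{Hom}_{kT'}(\mathcal P^-\otimes B_V(Q'),k[n])$, with $\mathcal P^-$ now for $T'$. That complex lives in degrees $n-a-d$ with $a\le-1$, $d\le n-1$, so in degrees $\ge2$. Hence the kernel is $0$ and the equality holds in $D^b$.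

After rescaling there are isomorphisms $D'(Q')\cong D_V(Q')$ in $D^b(kT')$ compatible with $h\colon B_S(Q')\to B_V(Q')$, and hence compatible isomorphisms of fibers $U_{Q'}\cong U_{V,Q'}$. By (F1) for $S$, $\mathrm{Ind}(D'|_{F_S})\to D'$ is injective with projective cokernel $\bigoplus_{Q'}E_{Q'}(\bar U_{Q'})$. It is degreewise split, so $D'$ is the cone of a map $\bigoplus_{Q'}E_{Q'}(\bar U_{Q'}[-1])\to\mathrm{Ind}(D'|_{F_S})$, and evaluation at $Q'$ identifies $\bar U_{Q'}[-1]$ with $U_{Q'}$. The same holds for $D_V|_{F'_S}$. The square formed by these two maps, the isomorphisms $E_{Q'}(U_{Q'})\cong E_{Q'}(U_{V,Q'})$ and $\mathrm{Ind}(h)$ commutes in the derived category: by adjunction this is a statement about maps $U_{Q'}\to B_V(Q')$ in $D^b(kT')$, where it holds. So the cones are isomorphic in the derived category, and, being bounded complexes of projectives, they are chain homotopy equivalent: $D'\simeq D_V|_{F'_S}$.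

This completes the induction. $\blacksquare$

**Corollary 9.2.** The constant module $k$ over $k\Gamma_G$ is isomorphic in $D(k\Gamma_G)$ to a perfect complex $\mathcal K$.

*Proof.* Take $f=0$ in Theorem 9.1. Then $D$ has homology only in degree $0$. For $Q<P$ of index $p$, $D(P)\to D(Q)$ is a stable isomorphism over $P/Q$ between lines in degree $0$, so it is nonzero on $H_0$. Along chains, $H_0(D)(P)\to H_0(D)(1)$ is an isomorphism for all $P$. And $H_0(D)(1)\cong L_0(1)=k$ is $G$-trivial (for $p=2$ because $k^\times=1$). So $H_0(D)$ is the constant module $k$, and $\mathcal K=D$ works. $\square$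

**Twisting.** A homomorphism $\chi\colon G\to k^\times$ is trivial on $p$-subgroups, so it defines a functor on $\Gamma_G$ with value $k$, on which the map $G/H\to G/K$, $eH\mapsto xK$, acts by $\chi(x)$. The functor $M\mapsto M\otimes\chi$ preserves f.g. projectives: $gK\otimes1\mapsto\chi(g)^{-1}gK$ is an isomorphism $k[(G/K)^?]\otimes\chi\cong k[(G/K)^?]$.

## 10. From reduced spheres to spheres

Let $D$ be as in Theorem 9.1.

**The case $f(S)\ge1$.** By monotonicity $f\ge1$ everywhere. The perfect complex $C=\mathcal K\oplus D[-1]$ has $H_*(C(P))$ equal to $k$ in degree $0$ plus a line in degree $f(P)-1$, which is $H_*(S^{f(P)-1};k)$. So $\mathrm{Dim}\,C=f$.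

**The case $f(S)=0$, where $p=2$ or $\delta_f$ extends to $G$.** Choose $\chi\colon G\to k^\times$ such that $N_G(S)$ acts trivially on $\lambda_D(S)\otimes\chi$: for $p=2$ take $\chi=1$; for $p$ odd, $\lambda_D(S)\cong L_f(S)$ has character $\delta_f$, and we take $\chi^{-1}$ to be an extension of $\delta_f$. Replace $D$ by $D\otimes\chi$. We want a map $k\to D$ that is nonzero at $S$.

For a $kW_G(Q)$-module $Y$ let $I_Q(Y)$ be the $k\Gamma_G$-module equal to $Y$ at $Q$ (and transported to conjugates) and zero off $(Q)$.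

**Lemma 10.1.** Let $Y$ be a line with $W_G(Q)$-action. If $Q$ is not Sylow, $\mathrm{Ext}^*_{k\Gamma_G}(k,I_Q(Y))=0$. If $Q=S$, then $\mathrm{Ext}^0=Y^{N_G(S)}$ and $\mathrm{Ext}^j=0$ for $j>0$.

This also follows from Jackowski–McClure–Oliver (*Homotopy classification of self-maps of $BG$ via $G$-actions*, Ann. of Math. 135 (1992), Props. 5.4 and 6.1). Here is a direct argument, with the transfer of Section 9.

*Proof.* Put $N=I_Q(Y)$. For a finite $G$-set $X$ with $p$-group isotropy, $N(X)$ is the space of $N_G(Q)$-equivariant functions $u\colon\{x\in X:G_x=Q\}\to Y$. For $g\colon X'\to X$ and $G_{x'}=Q$, $(g^*u)(x')=u(g(x'))$ if $G_{g(x')}=Q$, and $0$ otherwise. Use $\mathrm{CR}\,N$ for the family $F=\mathcal H_p$: $(\mathrm{CR}\,N)(X)=N(X\times G/S)$. Define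
$$(\tau_Xu)(x)=\sum_{y\in(G/S)^Q}u(x,y)\qquad(G_x=Q).$$
*$\tau$ is natural.* Let $g\colon X'\to X$, $G_{x'}=Q$, $H=G_{g(x')}\ge Q$. If $H=Q$, both $(g^*\tau_Xu)(x')$ and $(\tau_{X'}(g\times1)^*u)(x')$ are $\sum_yu(g(x'),y)$. If $H\supsetneq Q$, the first is $0$, and the second is the sum of $u(g(x'),y)$ over $y\in(G/S)^Q$ with $H\cap G_y=Q$. The nontrivial $p$-group $N_H(Q)/Q$ acts freely on these $y$, and for $a\in N_H(Q)$ we have $u(g(x'),ay)=u(ag(x'),ay)=a\,u(g(x'),y)=u(g(x'),y)$, since $p$-elements act trivially on the line $Y$. So the sum is divisible by $p$, that is, $0$.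

*$\tau_X\mathrm{pr}^*$* is multiplication by $|(G/S)^Q|\equiv|G:S|\not\equiv0\pmod p$. So $N$ is a summand of $\mathrm{CR}\,N$. Apply (F3) to a resolution of $k$ by f.g. projectives; its restriction to $\Gamma_S$ is a projective resolution of the constant module $k$. Thus $\mathrm{Ext}^*_{k\Gamma_G}(k,N)$ is a summand of $\mathrm{Ext}^*_{k\Gamma_S}(k,\mathrm{Res}_SN)$. Over $\Gamma_S$ the constant module is the representable $k[(S/S)^?]$, so this is $N(S)$, in degree $0$ only. If $Q$ is not Sylow, $N(S)=0$. If $Q=S$, the higher Ext groups vanish, and a map $k\to I_S(Y)$ is an $N_G(S)$-invariant element of $Y$. $\square$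

*The map $e$.* Structure maps of a contravariant functor go from larger to smaller subgroups, so the values on small subgroups form submodules. Hence $D$ has a finite filtration with quotients $I_Q(D(Q))\simeq I_Q(\lambda_D(Q))[f(Q)]$, the top quotient being $I_S(D(S))$. By Lemma 10.1 the quotients with $Q$ not Sylow do not contribute to $\mathrm{Hom}_{D(k\Gamma_G)}(k,-)$ in any degree, so, as $f(S)=0$,
$$\mathrm{Hom}_{D(k\Gamma_G)}(k,D)\cong\mathrm{Hom}_{D(k\Gamma_G)}(k,I_S(D(S)))=\lambda_D(S)^{N_G(S)}=\lambda_D(S).$$
Choose $e\colon k\to D$ with $e_S\ne0$, and let $C$ be its fiber, a perfect complex by Corollary 9.2.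

*The homology of $C$.* Let $\mathcal U=\{P:f(P)=0\}$. By monotonicity it is closed under passing to larger $p$-subgroups. For $P'\le P$ in $\mathcal U$, $H_0(D(P))\to H_0(D(P'))$ is an isomorphism (stable isomorphisms of lines in degree $0$ along a chain of index-$p$ subgroups, as in 9.2). So $e_S\ne0$ implies that $e_P$ is an isomorphism on homology for all $P\in\mathcal U$, and $C(P)$ is acyclic. For $P\notin\mathcal U$, $e_P$ is zero on homology for degree reasons, so $H_*(C(P))$ is $k$ in degree $0$ plus a line in degree $f(P)-1$, that is, $H_*(S^{f(P)-1};k)$. Thus $\mathrm{Dim}\,C=f$.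

This proves part 1 and the "if" half of part 2 of Theorem B.

## 11. Reading $\delta_f$ off a sphere

Now the "only if" half of part 2. Let $p$ be odd, $f(S)=0$, and let $C$ realize $f$. The plan is to reverse the last construction: cone off the degree-$0$ class to get a reduced sphere, whose lines we know by Proposition 7.1.

By (i) all values of $f$ are even. If $f=0$ then $\delta_f=1$, which extends. So let $f\ne0$. With $\mathcal U=\{P:f(P)=0\}$ as before, $1\notin\mathcal U$, and $f(P)\ge2$ for $P\notin\mathcal U$.

**Step 1.** This step shows that the degree-$0$ lines fit together. *Claim: if $Q<P$ has index $p$ and $P\notin\mathcal U$, then $H_0(C(P))\to H_0(C(Q))$ is an isomorphism.*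

Put $A=P/Q$, $a=f(P)-1$, $b=f(Q)-1$, so $b\ge a\ge1$. By (F2), $C(P)\to C(Q)$ is a stable isomorphism over $A$. The group $A$ acts trivially on $C(P)$, so $C(P)\cong k\oplus k[a]$ in $D^b(kA)$, and $\dim\hat H^j(A;C(P))=2$ for all $j$; hence also $\dim\hat H^j(A;C(Q))=2$. In the triangle $k[b]\to C(Q)\to k\xrightarrow{\kappa}k[b+1]$, with $\kappa\in H^{b+1}(A;k)$, the long exact sequence gives
$$\dim\hat H^j(A;C(Q))=\dim\mathrm{coker}\bigl(\hat H^{j-1}(A;k)\xrightarrow{\kappa}\hat H^{j+b}(A;k)\bigr)+\dim\ker\bigl(\hat H^j(A;k)\xrightarrow{\kappa}\hat H^{j+b+1}(A;k)\bigr).$$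
All groups $\hat H^*(A;k)$ are one-dimensional, so $\kappa$ acts as zero; in particular $\kappa\cdot1=0$ in $\hat H^{b+1}(A;k)=H^{b+1}(A;k)$, so $\kappa=0$. Hence $C(Q)\to k=H_0(C(Q))$ is a split epimorphism in $D^b(kA)$, nonzero in $\mathrm{st}(kA)$. The composite $k[a]\to C(P)\to C(Q)\to k$ lies in $H^{-a}(A;k)=0$. If $H_0(C(P))\to H_0(C(Q))$ were zero, the composite $k\to C(P)\to C(Q)\to k$ would vanish too, so $C(P)\to C(Q)\to k$ would be zero. But it is a stable isomorphism followed by a stably nonzero map. Contradiction.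

Going along a chain of index-$p$ subgroups from $1$ to $P$ (all of them outside $\mathcal U$ by monotonicity), we get: for $P\notin\mathcal U$, $H_0(C(P))\to H_0(C(1))$ is an isomorphism.

**Step 2 (the cone is a reduced sphere).** Let $\chi_0$ be the character of $G$ on $H_0(C(1))$, and $\mathfrak c\cong k\otimes\chi_0$ the module $P\mapsto H_0(C(1))$. Since $C$ has no homology in negative degrees, there is a map $C\to H_0(C)$ in $D(k\Gamma_G)$; composing with restriction to $1$ gives $C\to H_0(C)\to\mathfrak c$. Let $D'$ be its cone; it is perfect, since $\mathfrak c\cong\mathcal K\otimes\chi_0$ by Corollary 9.2. For $P\in\mathcal U$, $C(P)$ is acyclic, so $D'(P)\simeq\mathfrak c(P)$ in degree $0=f(P)$. For $P\notin\mathcal U$, $H_0(C(P))\cong\mathfrak c(P)$ by Step 1, so $D'(P)$ has homology a line in degree $f(P)$. So $D'$ is a reduced $f$-sphere.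

**Step 3 (identify its orientation system).** By Section 8, $\lambda_{D'}$ is an orientation system. Let $\chi_1$ be the character of $G$ on $\lambda_{D'}(1)$. Then $\lambda_{D'}\otimes\chi_1^{-1}$ is an orientation system with trivial value at $1$, so it is isomorphic to $L_f$ by Proposition 7.1. At $S\in\mathcal U$ we have $\lambda_{D'}(S)\cong\mathfrak c(S)$, with $N_G(S)$ acting through $\chi_0$. Hence
$$\delta_f=(\chi_0\chi_1^{-1})|_{N_G(S)},$$
which extends to $G$. This proves part 2 of Theorem B.

## 12. Multiples, normal Sylow subgroups, and shifts by constants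

It remains to prove part 3 of Theorem B.

*$(p-1)f$ is realizable.* For $p=2$ use part 1. For $p$ odd and $f(S)\ge1$, part 1 applies to $(p-1)f$. For $p$ odd and $f(S)=0$, $\delta_{(p-1)f}=\delta_f^{\,p-1}=1$ extends to $G$, and part 2 applies.

*$p-1$ is best possible.* Let $p$ be odd and $G=A_{p+2}$; note $f_m=mf_1$. If $(p-1)\mid m$, then $f_m=(p-1)f_{m/(p-1)}$ is realizable by what was just shown. If $(p-1)\nmid m$, it is not, by Theorem A. (This agrees with part 2: $L_{f_m}(S)=e(S)^m$, so $\delta_{f_m}$ is the $m$-th power of a surjective character of $N_G(S)$, while $G$ is perfect.)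

*Normal Sylow subgroup.* If $S\trianglelefteq G$ then $N_G(S)=G$, so $\delta_f$ is already a homomorphism on $G$ and the condition in part 2 holds; if $p=2$ or $f(S)\ge1$, use part 1.

*Shifts.* For an integer $c\ge1$, $f+c$ is monotone Borel–Smith, because the conditions involve only differences of values, and $(f+c)(S)\ge1$. So part 1 applies. $\blacksquare$
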